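# A subshift in $\Sigma_1\cap\Pi_1$ that no deterministic plane-walking automaton accepts

## 1. The guess $\Delta_1=\Sigma_1\cap\Pi_1$, and three cases that support it

A set of integers is computable as soon as the set and its complement are both computably enumerable: one runs the two searches side by side. So when machines with guesses come in two dual versions, the first answer one would give is that whatever both versions can do, a machine without guesses can do as well. We examine this answer for finite-state heads that walk on the plane. The question comes from Benjamin Hellouin de Menibus and Pacôme Perrotin, "Subshifts defined by nondeterministic and alternating plane-walking automata", arXiv:2409.08024 (2024). The automata were introduced by Salo and Törmä to recognize two-dimensional subshifts.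

Let $A$ be a finite alphabet. A *configuration* is an $x\in A^{\mathbb Z^2}$. A *subshift* is a shift-invariant, topologically closed subset of $A^{\mathbb Z^2}$; closed means that the complement is a union of sets of the form "all $x$ that show a given finite pattern at given cells". The *moves* are $\to=(1,0)$, $\leftarrow=(-1,0)$, $\uparrow=(0,1)$, $\downarrow=(0,-1)$ and $(0,0)$.

**Definition (plane-walking automaton, PWA).** A PWA has a finite state set $Q$, an initial state $q_0$, a set $R\subseteq Q$ of rejecting states, which are halting, and a transition relation: for each $q\in Q\setminus R$ and $a\in A$ a nonempty set $\delta(q,a)$ of pairs (state, move). No transition leaves a rejecting state. At position $z$ in a nonhalting state $q$ the head reads $a=x_z$, chooses $(q',d)\in\delta(q,a)$, moves to $z+d$ and enters state $q'$. The run on $x$ from $p\in\mathbb Z^2$ is the tree of all computations that begin in state $q_0$ at $p$. A branch is a maximal path; it is infinite, or it is finite and ends in a rejecting state. The PWA is *deterministic* if always $|\delta(q,a)|=1$; otherwise it is used as an *existential* or as a *universal* PWA.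

**Definition (acceptance).** The run on $x$ from $p$ is rejecting if

* deterministic PWA: its unique branch enters a rejecting state;
* universal PWA: some branch enters a rejecting state;
* existential PWA: every branch enters a rejecting state.

A configuration is accepted if the run from *every* starting position is not rejecting. The classes of subshifts accepted by deterministic, existential and universal PWA are $\Delta_1$, $\Sigma_1$ and $\Pi_1$.

These three classes are the first level of a hierarchy defined by alternation; only this level concerns us. An infinite branch never rejects, so "loop forever" (stay in place in one state) is how a branch declares that it has no objection. We have $\Delta_1\subseteq\Sigma_1\cap\Pi_1$: give a deterministic PWA an additional unreachable state with two transitions on each letter, and no run changes. The source states that $\Sigma_1$ and $\Pi_1$ are known to be incomparable, so that $\Delta_1$ is strictly contained in each of them. The question is whether $\Delta_1=\Sigma_1\cap\Pi_1$.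

Let us test the guess.

*Finitely many forbidden patterns.* Let a subshift be given by forbidden patterns on a finite shape $S\subset\mathbb Z^2$. A deterministic head visits the cells of $p+S$ on a fixed tour, remembers the letters, rejects if the pattern is forbidden, and otherwise loops. All these subshifts are in $\Delta_1$.

*Rows with at most one $1$*, alphabet $\{0,1\}$. Start on a $1$ (otherwise loop), walk $\to$, and reject at the next $1$. This is deterministic.

*Each $1$ has only $0$'s to its right, or only $0$'s above it.* An existential PWA starts on a $1$ and chooses between walking $\to$ and walking $\uparrow$; each branch rejects when it meets a $1$. All branches reject exactly when there is a $1$ to the right and a $1$ above. A deterministic head can do the same: walk $\to$ until a $1$ is met (if there is none, the run is infinite, as it should be), walk $\leftarrow$ until a $1$ is met, which is the starting cell $p$, then walk $\uparrow$ and reject at the next $1$.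

The third case suggests a proof of the guess: explore the branches one after another and return each time to the place of the last choice. It worked because the place of the choice could be recognized on the way back. We shall build a situation where the place of the choice is lost, and the guess turns out to be false.

**Theorem 1.** There is a subshift $X\in\Sigma_1\cap\Pi_1$ with $X\notin\Delta_1$. Hence $\Delta_1\subsetneq\Sigma_1\cap\Pi_1$.

**Theorem 2.** There is a subshift $Y\in\Sigma_1\cap\Pi_1$ for which there are no deterministic PWA $M_1,\dots,M_k$ such that membership $x\in Y$ is a function of the $k$ bits "$M_i$ accepts $x$". In particular $Y$ is not a finite Boolean combination of members of $\Delta_1$.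

The property behind both is the shape of a triple of marked leaves in a binary tree. It is the one used by Bojańczyk and Colcombet to show that tree-walking automata cannot be determinized. Nothing from their work is needed as a black box.

## 2. Binary trees drawn in the plane, and the subshifts $X_{\mathcal L}$

The alphabet is $A=\{\square,\mathsf r,\mathsf S,\varepsilon,\mathsf B,\mathsf T,b,a_1,a_2,a_3\}$, with $\square$ the blank. Put $V=\{\mathsf B,b,a_1,a_2,a_3\}$. A *node* of $x$ is a cell $z$ with $x_z\neq\square$. For a node $z$ and a direction $d$ let $\mathrm{nxt}_d(z)$ be the first node among $z+d,z+2d,\dots$, if there is one. Each letter has *child slots* with permitted child letters: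

* $\mathsf r$: slot $\to$ (child $\mathsf S$);
* $\mathsf S$: first slot $\uparrow$ (child $\mathsf T$), second slot $\to$ (child $\mathsf S$ or $\varepsilon$);
* $\mathsf B$: first slot $\uparrow$ (child $\mathsf T$), second slot $\to$ (child with letter in $V$);
* $\mathsf T$: slot $\to$ (child with letter in $V$);
* $\varepsilon,b,a_1,a_2,a_3$: no slots.

A node $w$ is a *child* of $z$ via slot $d$ if $w=\mathrm{nxt}_d(z)$ and the letter of $w$ is permitted there. A node is *complete* if it has a child via each of its slots.

*Every node has at most one parent.* If $w=\mathrm{nxt}_d(z)$ then $z=\mathrm{nxt}_{-d}(w)$. A node with letter in $V\cup\{\mathsf S,\varepsilon\}$ can be a child only via a slot $\to$, so its parent can only be its $\mathrm{nxt}_\leftarrow$. A $\mathsf T$ can be a child only via a slot $\uparrow$, so its parent can only be its $\mathrm{nxt}_\downarrow$. An $\mathsf r$ is never a child. Hence, for a node $\rho$ with letter $\mathsf r$, the set $\mathrm{Desc}(\rho)$ of nodes reached from $\rho$ by child links is an ordered tree, possibly infinite.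

If $\mathrm{Desc}(\rho)$ is finite and all its nodes are complete, then by the slot rules it has the form
$$\mathsf r\big(\mathsf S(t_1,\mathsf S(t_2,\dots\mathsf S(t_n,\varepsilon)\dots))\big),\qquad n\ge1, \tag{1}$$
with terms $t::=b\mid a_1\mid a_2\mid a_3\mid\mathsf B(t,t)$. In $\mathsf B(t,t')$ the $\uparrow$-child is a $\mathsf T$ whose $\to$-child is the top of $t$, and the $\to$-child is the top of $t'$; similarly for $\mathsf S(t,\cdot)$. The root $\rho$ is *admissible* if moreover in each $t_j$ each of $a_1,a_2,a_3$ occurs exactly once, in this left-to-right order of leaves.

**Definition (type).** In such a $t_j$, the nodes $\mathrm{lca}(a_1,a_2)$ and $\mathrm{lca}(a_2,a_3)$ (lowest common ancestors) are both ancestors of $a_2$, hence comparable. They are different, since otherwise $a_2$ would lie below both the second and the first child of one node. The type of $t_j$ is $\mathtt L$ if $\mathrm{lca}(a_1,a_2)$ is strictly below $\mathrm{lca}(a_2,a_3)$, and $\mathtt R$ otherwise. The *type word* of $\rho$ is the word of types in $\{\mathtt L,\mathtt R\}^n$.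

*Example.* Put $\mathsf r$ at $(0,0)$, $\mathsf S$ at $(1,0)$, $\varepsilon$ at $(2,0)$, $\mathsf T$ at $(1,1)$, $\mathsf B$ at $(2,1)$, $\mathsf T$ at $(2,2)$, $\mathsf B$ at $(3,2)$, $\mathsf T$ at $(3,3)$, $a_1$ at $(4,3)$, $a_2$ at $(4,2)$, $a_3$ at $(3,1)$, and blanks elsewhere. This draws $\mathsf r(\mathsf S(t,\varepsilon))$ with $t=\mathsf B(\mathsf B(a_1,a_2),a_3)$. Here $\mathrm{lca}(a_1,a_2)$ is at $(3,2)$ and $\mathrm{lca}(a_2,a_3)$ at $(2,1)$, so the type word is $\mathtt L$.

*Example.* For $t=\mathsf B(a_1,\mathsf B(a_2,a_3))$, of type $\mathtt R$, unit steps do not work. The upper $\mathsf B$ at $(2,1)$ puts $a_1$ at $(3,2)$, and the lower $\mathsf B$ at $(3,1)$ needs a $\mathsf T$ at the same cell $(3,2)$. Moving the lower $\mathsf B$ to $(4,1)$, its $\mathsf T$ to $(4,2)$, $a_2$ to $(5,2)$ and $a_3$ to $(5,1)$ repairs this. So edge lengths matter; in Section 4 we choose them with great care.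

**Definition ($X_{\mathcal L}$).** For a regular language $\mathcal L\subseteq\{\mathtt L,\mathtt R\}^+$ let $X_{\mathcal L}$ be the set of configurations that have no admissible root with type word in $\mathcal L$.

It is shift-invariant. It is closed: an admissible root with its type word is witnessed by the finite pattern formed by the nodes of $\mathrm{Desc}(\rho)$ and the blank segments that join them, and any configuration with this pattern has the same admissible root. We shall prove the theorems with
$$X=X_{\{\mathtt{LL}\}},\qquad Y=X_{\mathcal L}\ \text{ for }\ \mathcal L=\{\text{words with an odd number of }\mathtt L\text{'s}\}.$$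

## 3. Both kinds of nondeterminism accept $X_{\mathcal L}$

**Proposition 1.** $X_{\mathcal L}\in\Sigma_1\cap\Pi_1$ for every regular $\mathcal L$.

*Proof.* A finite control can follow links. To go to a child via slot $d$, move in direction $d$ to the next nonblank cell. To go to the parent, move $\leftarrow$ (from a letter in $V\cup\{\mathsf S,\varepsilon\}$) or $\downarrow$ (from $\mathsf T$) to the next nonblank cell. A climbing head arrives at $\mathsf B$ or $\mathsf S$ by a $\downarrow$-move exactly when it comes from the first child, and by a $\leftarrow$-move exactly when it comes from the second.

**Step 1: recognize admissible roots deterministically.** This stage is common to both machines; it makes sure that all guesses are made on a well-formed tree. If the start letter is not $\mathsf r$, loop forever. Otherwise traverse $\mathrm{Desc}(p)$ depth first: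

* on entering a node from its parent, check that its letter is permitted, and loop forever if not; if it has slots, go to the child via the first slot, otherwise go to the parent;
* on returning to $\mathsf T$, go to its parent;
* on returning to $\mathsf S$ or $\mathsf B$ from the first child, go to the second child; from the second child, go to the parent;
* on returning to $\mathsf r$, stop with success.

Record in finite memory the $a$-leaves met since the last entry into the first child of an $\mathsf S$, and loop forever unless for each $t_j$ they are exactly $a_1,a_2,a_3$ in this order.

We claim that stage 1 succeeds if and only if $p$ is admissible, and that otherwise the run is infinite. As parents are unique and the parent moves lead to them, the head can leave the subtree of a node $u$ that it has entered only by going from $u$ to the parent of $u$. If it does so, then it has before entered, and left again, the child via each slot of $u$. By induction on the time spent, the whole subtree of $u$ has been visited, is finite, and all its nodes are complete. So a return to $p$ means that $\mathrm{Desc}(p)$ is finite with all nodes complete, and the leaf check means admissibility. Conversely, on an admissible tree the traversal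 returns, by induction on the size of subtrees. If it does not return, then it runs forever: either it steps through infinitely many nodes, or it misses a child and walks along blanks forever or meets a letter that is not permitted, or a check fails and it loops.

**Step 2: guess the types and verify each guess.** This stage produces the type word. The head walks along $\mathsf S_1,\mathsf S_2,\dots,\varepsilon$. At each $\mathsf S_j$ it guesses a type and verifies it inside $t_j$ as described below. After a success it climbs back to $\mathsf S_j$, which is the first $\mathsf S$ reached by parent moves, and goes on via slot $\to$. A finite automaton for $\mathcal L$ reads the guessed word.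

*Verification of $\mathtt L$.* By the deterministic traversal of $t_j$ go to $a_1$. Climb by parent moves, and at each $\mathsf B$ reached choose whether to stop there; if $\mathsf S_j$ is reached, fail. Having stopped at $w$, descend via slots $\to$ to the rightmost leaf below $w$. Then visit leaves from right to left, starting with this one, until an $a$-leaf is read. To reach the previous leaf, climb until arriving at a $\mathsf B$ from its second child, enter its first child, and descend always via the last slot. Succeed if and only if the $a$-leaf read is $a_2$.

Since $a_1$ is below $w$, an $a$-leaf is found before the head leaves the subtree of $w$. The leaves below $w$ form an interval that contains $a_1$. So the leaf read is $a_3$ if $a_3$ is below $w$; otherwise it is $a_2$ if $a_2$ is below $w$; otherwise it is $a_1$. Success thus means that $a_2$ is below $w$ and $a_3$ is not.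

*Such a $w$ exists if and only if the type is $\mathtt L$.* If it exists, then $w$ is a common ancestor of $a_1,a_2$, so $\mathrm{lca}(a_1,a_2)$ is $w$ or below it. And $\mathrm{lca}(a_2,a_3)$ is an ancestor of $a_2$ that is not in the subtree of $w$, as $a_3$ is not; hence it is strictly above $w$. So the type is $\mathtt L$. Conversely, if the type is $\mathtt L$, take $w=\mathrm{lca}(a_1,a_2)$, which is a $\mathsf B$. If $a_3$ were below $w$, then $w$ would be a common ancestor of $a_2,a_3$, hence equal to or above $\mathrm{lca}(a_2,a_3)$, which is false.

*Verification of $\mathtt R$.* Go to $a_3$, climb to a chosen $\mathsf B$-ancestor $w$ (fail if $\mathsf S_j$ is reached), and descend always via the first slot to the leftmost leaf below $w$. Visit leaves from left to right until an $a$-leaf is read; for the next leaf, climb until arriving at a $\mathsf B$ from its first child, enter its second child, and descend always via the first slot. This ends, since $a_3$ is below $w$. The leaf read is $a_1$ if $a_1$ is below $w$, otherwise $a_2$ if $a_2$ is below $w$, otherwise $a_3$. Succeed if and only if it is $a_2$, that is, $a_2$ is below $w$ and $a_1$ is not. If such a $w$ exists, then $\mathrm{lca}(a_2,a_3)$ is $w$ or below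 it, and $\mathrm{lca}(a_1,a_2)$ is an ancestor of $a_2$ outside the subtree of $w$, hence strictly above $w$; the type is $\mathtt R$. Conversely, if the type is $\mathtt R$, take $w=\mathrm{lca}(a_2,a_3)$; if $a_1$ were below $w$, then $w$ would be equal to or above $\mathrm{lca}(a_1,a_2)$, which is false.

**Step 3: fix the verdicts.** Now we turn the same branching into a universal and an existential machine. For admissible $p$, every branch of stage 2 reaches the end ($\varepsilon$) or a failure after finitely many steps. Every branch that reaches the end has guessed the true type word, and some branch reaches the end.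

*Universal machine:* on failure loop forever; at the end, reject if the guessed word is in $\mathcal L$, otherwise loop forever. Then some branch from $p$ rejects if and only if $p$ is an admissible root with type word in $\mathcal L$.

*Existential machine:* on failure reject; at the end, reject if the guessed word is in $\mathcal L$, otherwise loop forever. If $p$ is not admissible, the only branch is infinite. If $p$ is admissible with type word in $\mathcal L$, all branches reject. If the type word is not in $\mathcal L$, the branches that reach the end loop. So every branch from $p$ rejects if and only if $p$ is an admissible root with type word in $\mathcal L$.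

Both machines accept exactly $X_{\mathcal L}$. $\blacksquare$

*By hand.* In the first example of Section 2, the head starts at $a_1=(4,3)$ and climbs to the $\mathsf B$ at $(3,2)$. If it stops there, the rightmost leaf is $a_2$: success. If it stops at $(2,1)$, it reads $a_3$: failure. In the second example the only $\mathsf B$-ancestor of $a_1=(3,2)$ is the one at $(2,1)$, and from there the rightmost leaf is $a_3$: the guess $\mathtt L$ fails on all branches.

Can the guesses be removed? If $\mathcal L$ depends only on the length of the word, yes: stage 1 and a count of the $\mathsf S$'s by a finite automaton suffice. For the types, a sensible person would proceed as in the third case of Section 1: test the lowest $\mathsf B$-ancestor $w$ of $a_1$, return to $w$, climb to the next candidate, test it, and so on. The procedure stops working at the words "return to $w$". The test ends at an $a$-leaf. The $\mathsf B$-ancestors of that leaf all carry the same letter, their number is not bounded, and the control does not know which of them was $w$. Restarting from $a_1$ would require counting the candidates already tried.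

This does not yet prove that deterministic heads fail. We now prove it. The plan is to make a deterministic head see a tree only through finitely many bits (Section 4), to build from these bits two trees of types $\mathtt L$ and $\mathtt R$ that look the same from outside (Sections 5 and 6), and then to deal with the starting position (Section 7).

## 4. Layouts with separated scales, and one step of a deterministic head

In the plane a head could take short cuts through the blank region. The edge lengths will be chosen so that this is useless.

Fix deterministic PWA $M_1,\dots,M_k$ over $A$ with disjoint state sets, where $k\ge1$. Let $Q$ be the union of these sets, $N=|Q|$, and $C=10N$. "Tree" means a finite tree as in (1). A *layout* of a tree assigns lengths $\ell(e)\ge1$ to its edges, places the root somewhere, and places each child at $+\ell(e)(1,0)$ (slot $\to$) or $+\ell(e)(0,1)$ (slot $\uparrow$) from its parent; all other cells are blank.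

**Definition (good layout).** A layout is good if all $\ell(e)$ are divisible by $N!$ and are $\ge8N^2$, and if for any two different edges the larger length is at least $C$ times the smaller.

Every tree has good layouts: enumerate the edges as $e_1,e_2,\dots$ and put $\ell(e_i)=8N^2\,N!\,C^i$. For instance, let $N=1$ and take $\mathsf r(\mathsf S(b,\varepsilon))$ with lengths $80,800,8000,80000$ for the edges $\mathsf r\mathsf S$, $\mathsf S\mathsf T$, $\mathsf T b$, $\mathsf S\varepsilon$. Then the nodes are $\mathsf r$ at $(0,0)$, $\mathsf S$ at $(80,0)$, $\mathsf T$ at $(80,800)$, $b$ at $(8080,800)$ and $\varepsilon$ at $(80080,0)$. (Lemma 1 shows that in general distinct nodes get distinct cells.)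

A node with letter $\lambda$ has tree neighbors exactly in the directions $\mathrm{ports}(\lambda)$: $\{\to\}$ for $\mathsf r$; $\{\leftarrow,\uparrow,\to\}$ for $\mathsf S$ and $\mathsf B$; $\{\downarrow,\to\}$ for $\mathsf T$; $\{\leftarrow\}$ for $\varepsilon,b,a_1,a_2,a_3$.

**Lemma 1.** Let $z\ne w$ be nodes of a good layout, $w-z=(dx,dy)$, and let $H$ (resp. $H'$) be the largest length of a horizontal (resp. vertical) edge on the tree path from $z$ to $w$, or $0$ if there is none. Then $H/2\le|dx|\le3H/2$ and $H'/2\le|dy|\le3H'/2$. In particular $|w-z|_\infty\ge4N^2$. If $dy=0$, the path is horizontal and monotone; if $dx=0$, it is vertical and monotone.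

*Proof.* The number $dx$ is a signed sum of the horizontal lengths on the path. Those other than $H$ sum to at most $H(C^{-1}+C^{-2}+\cdots)=H/(C-1)\le H/2$. This gives the bounds for $dx$; the same argument works for $dy$. The path has an edge, so one of $H,H'$ is $\ge8N^2$, and $|w-z|_\infty\ge4N^2$. If $dy=0$ then $H'=0$, so the path has only horizontal edges; each node has at most one edge on its left and at most one on its right, so a simple horizontal path is monotone. The case $dx=0$ is the same. $\blacksquare$

Consequence: let $z$ be a node and $d$ a direction. A node on the ray from $z$ in direction $d$ is joined to $z$ by a straight monotone path, which starts with the edge of $z$ in direction $d$. So if $d\in\mathrm{ports}$, then the neighbor of $z$ in direction $d$ is $\mathrm{nxt}_d(z)$; if $d\notin\mathrm{ports}$, there is no node on the ray. Hence the unique $\mathsf r$-cell $\rho$ of a good layout has $\mathrm{Desc}(\rho)$ equal to the given tree.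

*Two small automata* show what the other conditions are for. A head that on blanks moves $\to$ in each step and alternates between two states arrives at a node at distance $g$ in a state that depends on the parity of $g$; if all lengths are even, it does not. This is the role of $N!$. A head that on blanks alternates the moves $\to$ and $\uparrow$ travels along a diagonal; a node hit far out would have $|dx|$ and $|dy|$ almost equal, and separated scales forbid this. The following lemma is the general statement.

**Lemma 2 (macro-steps).** For each letter $\lambda\neq\square$ and each $q\in Q$ there is
$$\mu(\lambda,q)\in\{\infty,\mathrm{rej}\}\cup\big((\{\mathrm{stay}\}\cup\mathrm{ports}(\lambda))\times Q\big)$$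
such that for every good layout and every node $z$ with letter $\lambda$ the run from $z$ in state $q$ behaves as follows.

* $\mathrm{rej}$: it enters a rejecting state (possibly $q$ itself is rejecting) with no node visited after time $0$.
* $\infty$: it is infinite and visits no node after time $0$.
* $(\mathrm{stay},q')$, resp. $(d,q')$: the first node visited after time $0$ is $z$, resp. the neighbor of $z$ in direction $d$, in state $q'$, and no rejecting state is entered earlier.

*Proof.* If $q$ is rejecting, put $\mu(\lambda,q)=\mathrm{rej}$. Otherwise let $z+y_t$ and $s_t$ ($t\ge1$) be the positions and states when $\lambda$ is read at time $0$ and only blanks afterwards, stopping if a rejecting state is entered. This *blank trajectory* does not depend on the layout, and it is the true run until a node is hit. For $t\ge1$ the next state and the move depend only on $s_t$. Note that $|y_t|_1\le t$.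

**Step 1: a rejecting state occurs.** This step treats the trajectories that stop. Let $t$ be the first time with $s_t$ rejecting. The states $s_1,\dots,s_{t-1}$ are distinct (a repetition would make the sequence periodic) and nonrejecting, so $t\le N$. By Lemma 1 no node other than $z$ is within $|\cdot|_\infty$-distance $N$ of $z$. If $y_{t'}=0$ for some $1\le t'\le t$, the outcome is $(\mathrm{stay},s_{t'})$ for the first such $t'$; otherwise it is $\mathrm{rej}$.

**Step 2: put an infinite trajectory into periodic form.** From now on no $s_t$ is rejecting. Among $s_1,\dots,s_{N+1}$ two states agree, so there are $t_0,\pi\ge1$ with $t_0+\pi\le N+1$ and $s_{t_0+\pi}=s_{t_0}$. Hence there is a vector $v$ with $|v|_1\le\pi\le N$ such that $s_{t+\pi}=s_t$ and $y_{t+\pi}=y_t+v$ for all $t\ge t_0$. Every $t\ge t_0$ is $t=t_1+m\pi$ with $m\ge0$ and $t_0\le t_1<t_0+\pi$. Then $t_1\le N$, $|y_{t_1}|_1\le N$ and $y_t=y_{t_1}+mv$.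

**Step 3: the trajectory returns to $z$.** We show that a return happens before any other node can be hit. Let $t'\ge1$ be the first time with $y_{t'}=0$. If $v=0$, then all $|y_t|_1\le N$, so no other node is ever hit. If $v\ne0$, then $t'\le N$, or $t'=t_1+m\pi$ with $mv=-y_{t_1}$; in the second case $m\le m|v|_1=|y_{t_1}|_1\le N$. So $t'\le N+N^2<4N^2$, and by Lemma 1 no other node is hit before $t'$. In all cases the outcome is $(\mathrm{stay},s_{t'})$.

From now on $y_t\neq0$ for all $t\ge1$. If $v=0$, the positions stay within distance $N$ of $z$ and the outcome is $\infty$. Let $v=(h,h')\ne0$. Suppose a node $w\neq z$ satisfies $w-z=y_t=(dx,dy)$. By Lemma 1, $t\ge4N^2>N\ge t_0$, so $y_t=(a,a')+m(h,h')$ with $(a,a')=y_{t_1}$, $|a|,|a'|\le N$.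

**Step 4: slanted drift, $hh'\neq0$.** We show that nothing is hit. From $N+mN\ge|y_t|_\infty\ge4N^2$ we get $m\ge4N-1\ge3N$. Hence $|dx|,|dy|\ge m-N\ge\frac23m$ and $|dx|,|dy|\le N(m+1)\le2Nm$, so the larger of $|dx|,|dy|$ is at most $3N$ times the smaller. Since $dx,dy\ne0$, we have $H,H'>0$, and these are lengths of two different edges. By Lemma 1 the larger of $|dx|,|dy|$ is at least $\frac{C/2}{3/2}=\frac C3>3N$ times the smaller. This is a contradiction, so the outcome is $\infty$.

**Step 5: drift along an axis.** We show that only the ray in the drift direction matters, and that the arrival state does not depend on the distance. Let $v=(h,0)$ with $h\neq0$; the vertical case is identical. Let $\sigma$ be the sign of $h$ and $d=\sigma(1,0)$. If $w$ is hit, then $|dy|=|a'|\le N$, so $dy=0$, since otherwise $|dy|\ge H'/2\ge4N^2$. Moreover $|dx|\ge4N^2>N\ge|a|$ and $dx=a+mh$, so $dx$ has sign $\sigma$ (otherwise $|dx|\le|a|$). So only nodes $z+(\sigma g,0)$ on the ray from $z$ in direction $d$ can be hit. By Lemma 1 such a $g$ is a sum of edge lengths, hence a multiple of $N!$ with $g\ge8N^2$.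

Let $g,g'$ be any multiples of $N!$ that are $\ge8N^2$. If $y_t=(\sigma g,0)$, then $t\ge g>N$, so $t=t_1+m\pi$ with $\sigma g=a+mh$, whence $m\ge(g-N)/|h|$. Put $t''=t+\pi(g'-g)/|h|$; here $(g'-g)/|h|$ is an integer because $|h|\le N$ divides $N!$. Since $m+(g'-g)/|h|\ge(g'-N)/|h|>0$, we have $t''\ge t_0$, $y_{t''}=(\sigma g',0)$ and $s_{t''}=s_t$. Exchanging $g$ and $g'$ gives the inverse map. So $t\mapsto t''$ is an order-preserving, state-preserving bijection between the visits to $(\sigma g,0)$ and the visits to $(\sigma g',0)$. Thus the trajectory visits either all such points or none. If it visits them, the state $s^*$ at the first visit does not depend on $g$, and nearer points are visited first. So the outcome is $(d,s^*)$ if the points are visited and $d\in\mathrm{ports}(\lambda)$, and $\infty$ otherwise.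

Nothing in these outcomes depends on the layout. $\blacksquare$

So on good layouts the automata act as an **abstract walker** on the tree: at a node with letter $\lambda$ in state $q$ it applies $\mu(\lambda,q)$. Each macro-step takes at least one time step (or ends the walk), so an infinite sequence of macro-steps is an infinite run.

## 5. Patterns, and how a walker sees them from outside

**Definition (pattern).** A $k$-pattern is a term built from $b$ and $\mathsf B(\cdot,\cdot)$ with $k$ holes, numbered $1,\dots,k$ from left to right. (Here and below, $k$ also counts holes.) The single hole "$\cdot$" is the *trivial* $1$-pattern. We write $P[P_1,\dots,P_k]$ for substitution, with "$\cdot$" for a hole left open, and $PP_1=P[P_1]$ if $P$ is a $1$-pattern.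

The top of a nontrivial pattern is a $\mathsf B$ or a $b$, whose parent lies to the left; each hole hangs at a slot $\to$ of a $\mathsf B$ or a $\mathsf T$. So a walker enters and leaves through horizontal edges.

**Definition (behavior).** The behavior of a nontrivial $k$-pattern $P$ is the map $P(q,i)$, $q\in Q$, $0\le i\le k$, given as follows. Start the abstract walker in state $q$ at the top node of $P$ if $i=0$, or at the parent node of hole $i$ if $i\ge1$, and follow it until it leaves $P$. The value is

* $(q',0)$ if it moves from the top node $\leftarrow$ to the parent of the top node, arriving there in state $q'$;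
* $(q',j)$ if it moves into hole $j$, arriving in state $q'$;
* $\mathrm{rej}$ if it rejects inside $P$, and $\infty$ if it never leaves and does not reject.

For the trivial pattern put $(q,0)\mapsto(q,1)$ and $(q,1)\mapsto(q,0)$. For a $0$-pattern $Z$ write $Z(q)=q'$ if $Z(q,0)=(q',0)$. Write $P\equiv P'$ if $P,P'$ have the same number of holes and equal behaviors.

For each number of holes there are finitely many behaviors.

*Example: the traversing walker.* Let a head have states $\mathrm{in}_\uparrow,\mathrm{in}_\to,\mathrm{out}_\leftarrow,\mathrm{out}_\downarrow$, each of which on blanks keeps moving in the indicated direction. At nodes let it act by $(\mathsf B,\mathrm{in}_\to)\mapsto(\uparrow,\mathrm{in}_\uparrow)$, $(\mathsf T,\mathrm{in}_\uparrow)\mapsto(\to,\mathrm{in}_\to)$, $(b,\mathrm{in}_\to)\mapsto(\leftarrow,\mathrm{out}_\leftarrow)$, $(\mathsf T,\mathrm{out}_\leftarrow)\mapsto(\downarrow,\mathrm{out}_\downarrow)$, $(\mathsf B,\mathrm{out}_\downarrow)\mapsto(\to,\mathrm{in}_\to)$, $(\mathsf B,\mathrm{out}_\leftarrow)\mapsto(\leftarrow,\mathrm{out}_\leftarrow)$, and stay forever otherwise. For $P=\mathsf B(\cdot,\cdot)$,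
$$P(\mathrm{in}_\to,0)=(\mathrm{in}_\to,1),\quad P(\mathrm{out}_\leftarrow,1)=(\mathrm{in}_\to,2),\quad P(\mathrm{out}_\leftarrow,2)=(\mathrm{out}_\leftarrow,0). \tag{2}$$
Both combs $\mathsf B(\mathsf B(\cdot,\cdot),\cdot)$ and $\mathsf B(\cdot,\mathsf B(\cdot,\cdot))$ send $(\mathrm{in}_\to,0)$ to hole $1$, $(\mathrm{out}_\leftarrow,1)$ to hole $2$, $(\mathrm{out}_\leftarrow,2)$ to hole $3$, each in state $\mathrm{in}_\to$, and $(\mathrm{out}_\leftarrow,3)$ to $(\mathrm{out}_\leftarrow,0)$. On these entrances the traversing walker cannot tell the combs apart. But a walker with an additional bit that flips with each step $\uparrow$ from a $\mathsf B$ can: entered at the top, it takes two such steps to reach hole $1$ of the left comb and one to reach hole $1$ of the right comb. So the plain combs do not suffice, and we need combs built from a pattern $K$ that is adapted to the machines.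

**Lemma 3 (composition).** The behavior of $P[P_1,\dots,P_k]$ is determined by those of $P,P_1,\dots,P_k$. So $\equiv$ is a congruence.

*Proof.* A walk in the composite decomposes into successive visits to the constituents $P,P_1,\dots,P_k$. A visit to $P$ that exits in $(q',j)$, $j\ge1$, is followed by the visit of $P_j$ with entrance $(q',0)$. A visit to $P_j$ that exits in $(q',0)$ is followed by the visit of $P$ with entrance $(q',j)$. Every other outcome of a visit ends the walk: $\mathrm{rej}$, $\infty$, or an exit of the composite. So the sequence of visits is computed from the behaviors. It remains to know the outcome if there are infinitely many visits. A visit to a trivial constituent that is not the first visit leaves the composite at once, because the constituent is entered from its only neighboring constituent and is left on the other side. So infinitely many visits include infinitely many visits to nontrivial constituents, each with at least one macro-step, and the outcome is $\infty$. $\blacksquare$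

**Lemma 4 (replacement).** Let a tree $T$ contain an occurrence of a nontrivial pattern $P$, and let $T'$ be obtained by replacing it by a nontrivial $P'\equiv P$, keeping the contents of the holes and the rest of the tree. Then the abstract walkers on $T$ and $T'$, started at the same node outside the occurrence in the same state, either both reject or both do not.

*Proof.* Cut both walks into maximal stretches inside and outside the occurrence; the contents of the holes count as outside. By induction, corresponding outside stretches are identical, and corresponding inside stretches have the same entrance, hence the same outcome: rejection, an infinite stretch, or the same exit in the same state. If there are infinitely many stretches, both walks are infinite and do not reject. $\blacksquare$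

## 6. Building $K$, and the rotation lemma

We want a branching pattern $K$ with $K[K,\cdot]\equiv K[\cdot,K]$. What we can arrange by algebra is that $K$ absorbs a padding $E$ at all three ports, and that plugging one hole of $K$ by a fixed tree $Z$ turns $K$ into this padding. For the traversing walker and the entrances in (2), $\mathsf B(b,\cdot)$ and $\mathsf B(\cdot,b)$ both act like the trivial pattern, with $(\mathrm{in}_\to,0)\mapsto(\mathrm{in}_\to,1)$ and $(\mathrm{out}_\leftarrow,1)\mapsto(\mathrm{out}_\leftarrow,0)$. That is the model to have in mind.

**Lemma 5.** There are a $0$-pattern $Z$, a nontrivial $1$-pattern $E$ and a nontrivial $2$-pattern $K$ with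
$$K\equiv EK\equiv K[E,\cdot]\equiv K[\cdot,E],\qquad K[Z,\cdot]\equiv K[\cdot,Z]\equiv E. \tag{3}$$

*Proof.* **Step 1: find $Z$ and a branching pattern that reproduces it.** We need a tree that is equivalent to a bigger tree containing two copies of it. Let $t_0=b$ and $t_{n+1}=\mathsf B(t_n,t_n)$. By Lemma 3 the behavior of $t_{n+1}$ is determined by that of $t_n$, and there are finitely many. So there are $m\ge0$, $p\ge1$ with $t_{n+p}\equiv t_n$ for all $n\ge m$. Put $Z=t_m$, $c_0=\cdot$ and $c_{i+1}=\mathsf B(c_i,t_{m+i})$; by induction $c_i[Z]=t_{m+i}$. Put $d=\mathsf B(c_{p-1},c_{p-1})$, a $2$-pattern, and
$$G_1=d[\cdot,Z],\qquad G_2=d[Z,\cdot].$$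
Then $G_1[Z]=G_2[Z]=d[Z,Z]=\mathsf B(t_{m+p-1},t_{m+p-1})=t_{m+p}\equiv Z$.

**Step 2: find a group.** We need to undo the effect of $G_1$ and $G_2$, so we look for inverses. Let $\mathcal S$ be the finite semigroup of behaviors generated by those of $G_1,G_2$ under composition, that is, substitution; it is well defined by Lemma 3. Every $s\in\mathcal S$ is the behavior of a nontrivial $1$-pattern and satisfies $s[Z]\equiv Z$. In a finite semigroup every element has an idempotent power. Choose an idempotent $e\in\mathcal S$ with $e\mathcal Se$ minimal under inclusion. We claim that $e\mathcal Se$ is a group with identity $e$. Let $u\in e\mathcal Se$ and let $f=u^r$, $r\ge1$, be idempotent. Since $f=ef=fe$, we have $f\mathcal Sf\subseteq e\mathcal Se$, so equality holds by minimality. Then $e=eee\in f\mathcal Sf$, so $fe=e$; and $fe=f$. Hence $u^r=f=e$, and $u$ is invertible.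

**Step 3: define $E$ and $K$ and check (3).** Let $y,y'\in e\mathcal Se$ be the inverses of $eG_1e$ and $eG_2e$ in this group. Let $E$ be a nontrivial pattern with behavior $e$, represent $y,y'$ by patterns as well, denoted by the same letters, and let
$$K=E\,d[y,y'].$$
Since $ee=e$, $ye=y$ and $y'e=y'$, the first three relations hold. Since $y'[Z]\equiv Z$,
$$K[\cdot,Z]\equiv e\,d[y,y'[Z]]\equiv e\,d[y,Z]\equiv eG_1y=(eG_1e)y=e,$$
where $y=ey$ was used. Likewise, with $y[Z]\equiv Z$, $K[Z,\cdot]\equiv e\,d[Z,y']\equiv eG_2y'=(eG_2e)y'=e$. $\blacksquare$

Put
$$\Lambda=K[K,\cdot],\qquad\Upsilon=K[\cdot,K],$$
two nontrivial $3$-patterns. Filling any one hole of $\Lambda$ or $\Upsilon$ by $Z$ gives a pattern $\equiv K$: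

* $\Lambda[Z,\cdot,\cdot]\equiv\Lambda[\cdot,Z,\cdot]\equiv K[E,\cdot]\equiv K$ and $\Lambda[\cdot,\cdot,Z]\equiv EK\equiv K$;
* $\Upsilon[Z,\cdot,\cdot]\equiv EK\equiv K$ and $\Upsilon[\cdot,Z,\cdot]\equiv\Upsilon[\cdot,\cdot,Z]\equiv K[\cdot,E]\equiv K$.

For instance, $\Lambda[\cdot,\cdot,Z]=K[K,Z]$ is $K[\cdot,Z]$ with $K$ substituted in its hole, hence $\equiv EK$.

For $k\in\{1,2,3\}$ let $\pi_k:\{0,1,2,3\}\setminus\{k\}\to\{0,1,2\}$ be the order-preserving bijection. Extend it to outcomes by $\pi_k(q,j)=(q,\pi_k(j))$, fixing $\infty$ and $\mathrm{rej}$.

**Lemma 6 (filling).** Let $W\in\{\Lambda,\Upsilon\}$, $k\in\{1,2,3\}$ and $i\neq k$. If $\omega=W(q,i)$ is not an exit through $k$, then $K(q,\pi_k(i))=\pi_k(\omega)$.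

*Proof.* With hole $k$ filled by $Z$ the same walk never enters hole $k$, so it has the same outcome up to renumbering of the holes; and the filled pattern is $\equiv K$. $\blacksquare$

**Lemma 7.** There is no $q$ with $K(q,1)=(r,2)$ and $K(q,2)=(s,1)$ for some $r,s$.

*Proof.* Suppose there is.

**Step 1: $q$ passes upward through $E$.** We find out what $E$ does with $q$ at its hole. Enter $K[E,\cdot]\equiv K$ through hole $1$ in state $q$. If $E(q,1)$ were $\infty$, $\mathrm{rej}$ or $(x,1)$, then $K(q,1)$ would have that same value, but it is $(r,2)$. So $E(q,1)=(x,0)$ for some $x$.

**Step 2: find a second state that $E$ treats like $q$.** Compute the same value in $K[\cdot,Z]\equiv E$. Since $K(q,1)=(r,2)$, the walk first enters $Z$. It finally leaves through port $0$ in state $x$. So every visit to $Z$ returns, and the last stretch inside $K$ starts with a return from $Z$, in some state $s^*$. Thus $K(s^*,2)=(x,0)$. Hence $K[Z,\cdot]\equiv E$, entered through its hole (port $2$ of $K$) in state $s^*$, leaves through port $0$ in state $x$. That is, $E(s^*,1)=(x,0)=E(q,1)$.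

**Step 3: the contradiction.** We use that $K$ absorbs $E$ at hole $2$. Enter $K[\cdot,E]\equiv K$ through hole $2$, in state $q$ or in state $s^*$. Both walks leave $E$ upward in state $x$ and coincide afterwards. So $K(q,2)=K(s^*,2)=(x,0)$, contradicting $K(q,2)=(s,1)$. $\blacksquare$

**Lemma 8 (rotation).** $\Lambda\equiv\Upsilon$.

*Proof.* Suppose $\omega=\Lambda(q,i)\neq\omega'=\Upsilon(q,i)$.

**Step 1: restrict the exits.** The aim is to leave only three cases. If some hole $k\neq i$ is the exit of neither $\omega$ nor $\omega'$, then Lemma 6 gives $\pi_k(\omega)=K(q,\pi_k(i))=\pi_k(\omega')$, so $\omega=\omega'$, a contradiction. Hence every hole $k\neq i$ is the exit of $\omega$ or of $\omega'$. Two outcomes have at most two exits, so $i\neq0$. Thus $i\in\{1,2,3\}$, one of $\omega,\omega'$ exits through one of the two other holes, and the other outcome exits through the remaining one.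

**Step 2: $i=2$.** This case is excluded by Lemma 7. The outcome that exits through $1$ gives, with hole $3$ filled, $K(q,2)=(\cdot,1)$. The outcome that exits through $3$ gives, with hole $1$ filled, $K(q,1)=(\cdot,2)$ (the dots stand for some states). This contradicts Lemma 7.

**Step 3: $i=1$.** Here we determine both outcomes and then compute $E(q,1)$ by following a walk through copies of $Z$. The outcome that exits through $2$, in state $r$ say, gives $K(q,1)=(r,2)$ (fill hole $3$). The one that exits through $3$, in state $r'$ say, gives $K(q,1)=(r',2)$ (fill hole $2$). So $r=r'$. Entering $\Lambda=K[K,\cdot]$ through hole $1$ means entering the inner $K$ through its hole $1$, so $\Lambda(q,1)=(r,2)$. Hence $\Upsilon(q,1)=(r,3)$.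

Since $\Upsilon[\cdot,\cdot,Z]\equiv K$ and $K(q,1)=(r,2)$, the walk in $\Upsilon[\cdot,\cdot,Z]$ from hole $1$ in state $q$ leaves through hole $2$ in state $r$; in particular each of its visits to $Z$ returns. So there are $\tau\ge1$ and states with $Z(r)=s_1$, with
$$\Upsilon(s_t,3)=(r_t,3),\quad Z(r_t)=s_{t+1}\quad(1\le t<\tau),\qquad\Upsilon(s_\tau,3)=(r,2).$$
Fill hole $1$ and use Lemma 6: $K(s_t,2)=(r_t,2)$ for $t<\tau$, and $K(s_\tau,2)=(r,1)$. So in $K[\cdot,Z]\equiv E$ the walk from the hole (port $1$ of $K$) in state $q$ leaves $K$ as $(r,2)$, returns from $Z$ in state $s_1$, leaves as $(r_1,2)$, returns in state $s_2$, and so on. It ends by leaving through port $1$ in state $r$. Thus $E(q,1)=(r,1)$. Then $K\equiv K[E,\cdot]$ gives $K(q,1)=(r,1)$, contradicting $K(q,1)=(r,2)$.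

**Step 4: $i=3$.** This is the mirror image of Step 3; we write it out because the hole numbers change. The outcome that exits through $1$, in state $r$, gives $K(q,2)=(r,1)$ (fill hole $2$). The one that exits through $2$, in state $r'$, gives $K(q,2)=(r',1)$ (fill hole $1$). So $r=r'$. Entering $\Upsilon=K[\cdot,K]$ through hole $3$ means entering the inner $K$ through its hole $2$, and the inner hole $1$ is hole $2$ of $\Upsilon$; so $\Upsilon(q,3)=(r,2)$. Hence $\Lambda(q,3)=(r,1)$.

Since $\Lambda[Z,\cdot,\cdot]\equiv K$ and $K(q,2)=(r,1)$, the walk in $\Lambda[Z,\cdot,\cdot]$ from hole $3$ of $\Lambda$ in state $q$ leaves through hole $2$ of $\Lambda$ in state $r$. So there are $\tau\ge1$ and states with $Z(r)=s_1$, with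
$$\Lambda(s_t,1)=(r_t,1),\quad Z(r_t)=s_{t+1}\quad(1\le t<\tau),\qquad\Lambda(s_\tau,1)=(r,2).$$
Fill hole $3$: $K(s_t,1)=(r_t,1)$ for $t<\tau$, and $K(s_\tau,1)=(r,2)$. So in $K[Z,\cdot]\equiv E$ the walk from the hole (port $2$ of $K$) in state $q$ leaves $K$ as $(r,1)$, returns from $Z$ in state $s_1$, and so on, and finally leaves through port $2$ of $K$, the hole, in state $r$. Thus $E(q,1)=(r,1)$. Then $K\equiv K[\cdot,E]$ gives $K(q,2)=(r,2)$, contradicting $K(q,2)=(r,1)$. $\blacksquare$

## 7. Starting positions, and why two parts defeat one head

Let
$$t_{\mathtt L}=\Lambda[a_1,a_2,a_3]=K[K[a_1,a_2],a_3],\qquad t_{\mathtt R}=\Upsilon[a_1,a_2,a_3]=K[a_1,K[a_2,a_3]].$$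
In $t_{\mathtt L}$ the node $\mathrm{lca}(a_1,a_2)$ is in the inner $K$ and $\mathrm{lca}(a_2,a_3)$ is in the outer one, so $t_{\mathtt L}$ has type $\mathtt L$. In $t_{\mathtt R}$ the node $\mathrm{lca}(a_2,a_3)$ is in the inner $K$ and $\mathrm{lca}(a_1,a_2)$ in the outer one, so $t_{\mathtt R}$ has type $\mathtt R$. For $\alpha\in\{\mathtt L,\mathtt R\}^n$ let
$$T_\alpha=\mathsf r\big(\mathsf S(t_{\alpha_1},\mathsf S(t_{\alpha_2},\dots\mathsf S(t_{\alpha_n},\varepsilon)\dots))\big),$$
and let $G_j$ be the set of nodes of the part $t_{\alpha_j}$, including its $a$-leaves. A good layout of $T_\alpha$ has exactly one $\mathsf r$, which is an admissible root with type word $\alpha$. So it belongs to $X_{\mathcal L}$ if and only if $\alpha\notin\mathcal L$.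

One would now like to take $n=1$ and exchange $t_{\mathtt L}$ and $t_{\mathtt R}$. Here is the obstacle. Lemma 4 needs a walk that starts *outside* the exchanged occurrence. But a PWA rejects if it rejects from one starting position of its choice, and that position may lie inside the part, or in the blank region so that the first node met lies inside the part. Then Lemma 8 gives nothing. The remedy is to have more parts than heads: the first node met lies in at most one part, and we exchange another one.

**Lemma 9 (exchange).** Let $x$ be a good layout of $T_\alpha$ and $1\le j\le n$. For $i$ in some $I\subseteq\{1,\dots,k\}$ let $p_i$ be a position such that the run of $M_i$ on $x$ from $p_i$ is rejecting and either visits no node or has its first visited node $z_i\notin G_j$. Let $\alpha'$ be $\alpha$ with letter $j$ changed. Then there is a good layout $x'$ of $T_{\alpha'}$ such that for every $i\in I$ the run of $M_i$ on $x'$ from $p_i$ is rejecting.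

*Proof.* **Step 1: list the cells that must not change.** We protect the beginnings of the runs. Let $F$ be the set of all cells visited by these runs up to and including the first visited node (all visited cells if no node is visited). It is finite, since the runs are rejecting. The only nodes of $x$ in $F$ are the $z_i$.

**Step 2: lay out the new part far away.** We construct $x'$ without touching $F$. Let $\theta$ be the $\mathsf T$-node that is the $\uparrow$-child of the $j$-th $\mathsf S$; then $G_j$ is the set of all nodes strictly below $\theta$. Keep all nodes outside $G_j$ at their places and remove those in $G_j$. Lay out the new part below $\theta$. Give to the edge from $\theta$ to the new part and to all edges inside the new part new lengths that are divisible by $N!$, are $\ge8N^2$, have pairwise ratio $\ge C$, are at least $C$ times all kept lengths, and are larger than $2\max_{f\in F}|f-\theta|_\infty$ (if $F\ne\emptyset$). The result is a good layout $x'$ of $T_{\alpha'}$.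

**Step 3: $x$ and $x'$ agree on $F$.** This makes the runs start in the same way. The path from $\theta$ to a new node $w$ has only new edges, so by Lemma 1 $|w-\theta|_\infty$ is at least half the smallest new length, which exceeds $\max_{f\in F}|f-\theta|_\infty$. So new nodes avoid $F$. The $z_i$ are kept nodes. All other cells of $F$ are blank in $x$, and they are blank in $x'$, since they carry neither a kept nor a new node. Hence the run of $M_i$ on $x'$ from $p_i$ coincides with the run on $x$ until $z_i$ is reached, in the same state, or until rejection if no node is visited.

**Step 4: from $z_i$ on.** It remains to compare the rests of the runs. After reaching $z_i$, by Lemma 2 the runs on $x$ and $x'$ are given by the abstract walkers on $T_\alpha$ and $T_{\alpha'}$, started at the same node outside $G_j$ in the same state. The trees differ only in that an occurrence of one of the nontrivial $3$-patterns $\Lambda,\Upsilon$ is replaced by the other, with the same contents $a_1,a_2,a_3$ of the holes and the same surroundings. By Lemmas 8 and 4 the run on $x'$ rejects because the run on $x$ does. $\blacksquare$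

*Proof of Theorem 1.* By Proposition 1, $X=X_{\{\mathtt{LL}\}}\in\Sigma_1\cap\Pi_1$. Suppose a deterministic $M$ accepts $X$. Apply Sections 4 to 7 to the single machine $M_1=M$. Let $x$ be a good layout of $T_{\mathtt{LL}}$. Then $x\notin X$, so $M$ rejects $x$ from some $p$. If this run visits a node, its first visited node lies outside $G_1$ or outside $G_2$, as these sets are disjoint. So for some $j\in\{1,2\}$ Lemma 9 applies and gives a good layout $x'$ of $T_{\mathtt{RL}}$ or $T_{\mathtt{LR}}$ that $M$ rejects from $p$. But the type word of $x'$ is not $\mathtt{LL}$, so $x'\in X$, a contradiction. Hence $X\notin\Delta_1$, and $\Delta_1\subsetneq\Sigma_1\cap\Pi_1$. $\blacksquare$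

## 8. Parity of $\mathtt L$'s defeats any function of $k$ verdicts

For Theorem 2 we must consider $k$ machines at once. Lemma 9 preserves rejections; it does not preserve acceptance, since after an exchange a machine may reject from a new position. A maximality argument takes care of this.

*Proof of Theorem 2.* Let $Y=X_{\mathcal L}$ with $\mathcal L$ the set of words with an odd number of $\mathtt L$'s. This language is regular, so $Y\in\Sigma_1\cap\Pi_1$ by Proposition 1. Suppose there are deterministic $M_1,\dots,M_k$ such that whether $x\in Y$ depends only on
$$I(x)=\{i: M_i\text{ does not accept }x\}.$$
We may assume $k\ge1$, since an additional machine does no harm. Rename states so that the state sets are disjoint, which does not change the accepted sets, and apply Sections 4 to 7 to this family. Put $n=k+1$.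

**Step 1: choose an extremal layout.** Among all good layouts of all $T_\alpha$, $\alpha\in\{\mathtt L,\mathtt R\}^n$, choose $x$ with $|I(x)|$ maximal, so that no exchange can create an additional rejecting machine without losing another. Say $x$ is a layout of $T_\alpha$. For $i\in I(x)$ choose $p_i$ from which $M_i$ rejects $x$, and let $z_i$ be the first node visited, if any.

**Step 2: exchange a part that no $z_i$ touches.** This flips membership in $Y$ while keeping all rejections. Each $z_i$ lies in at most one of the disjoint sets $G_1,\dots,G_{k+1}$, and there are at most $k$ nodes $z_i$; so some $G_j$ contains no $z_i$. Lemma 9 with $I=I(x)$ gives a good layout $x'$ of $T_{\alpha'}$, where $\alpha'$ differs from $\alpha$ exactly in letter $j$, and $I(x')\supseteq I(x)$. By maximality $I(x')=I(x)$.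

**Step 3: contradiction.** We compare membership. Exactly one of $\alpha,\alpha'$ has an odd number of $\mathtt L$'s, so exactly one of $x,x'$ is in $Y$, although $I(x)=I(x')$. This contradicts the choice of $M_1,\dots,M_k$.

If $Y$ were a finite Boolean combination of members of $\Delta_1$, say of the subshifts accepted by $M_1,\dots,M_k$, then membership in $Y$ would be a function of the bits "$M_i$ accepts $x$", which we have just excluded. $\blacksquare$
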